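\title{A space $C(K)$ with $\aleph_0$-monolithic dual ball and without the separable complementation property}

\begin{abstract}
We construct, in ZFC, a compact scattered space $K$ of weight $\aleph_1$ such that the dual unit ball of $C(K)$ is $\aleph_0$-monolithic in the weak$^*$ topology while $C(K)$ fails the separable complementation property. This answers in the negative both parts of a question posed by Kubi\'s and Kalenda. The space $K$ is assembled from spaces $K_n$ such that each $C(K_n)$ has the controlled separable complementation property, but the best constant with which $C(K_n)$ has the separable complementation property is exactly $n+1$. We also characterize $\aleph_0$-monolithicity of the dual ball by operators into separable spaces and deduce that it makes every copy of $c_0$ complemented.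
\end{abstract}

\section{Introduction}

All operators are bounded and linear, and scalars are real or complex. A \emph{projection} on a Banach space $E$ is an operator $P:E\to E$ with $P^2=P$. The closed unit ball $B_{E^*}$ of the dual space always carries the weak$^*$ topology, in which it is compact.

\begin{definition}
A Banach space $E$ has the \emph{separable complementation property} (SCP) if for every countable $S\subseteq E$ there is a projection $P$ on $E$ with separable range and $S\subseteq\operatorname{im}P$. It has the \emph{controlled SCP} if for all countable $S\subseteq E$ and $A\subseteq E^*$ there is a projection $P$ on $E$ with separable range, $S\subseteq\operatorname{im}P$ and $A\subseteq\operatorname{im}P^*$. A compact space is \emph{$\aleph_0$-monolithic} if the closure of each of its countable subsets is metrizable.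
\end{definition}

The SCP says that every separable part of $E$ can be enlarged to a separable part that splits off. The controlled SCP asks in addition that prescribed functionals vanish on the complement, since $\varphi\in\operatorname{im}P^*$ means $\varphi=\varphi\circ P$. A separable space has both properties, with $P$ the identity.

The controlled SCP leaves a trace on the dual ball: it makes $B_{E^*}$ $\aleph_0$-monolithic. Indeed, let $A\subseteq B_{E^*}$ be countable and let $P$ be a projection with separable range and $A\subseteq\operatorname{im}P^*$. Then $A$ lies in the compact set $P^*(B_{E^*})$. A functional $\psi=\psi\circ P$ is determined by its values on a countable dense subset of $\operatorname{im}P$, so $P^*(B_{E^*})$ embeds in a countable power of the scalar field and is metrizable. The SCP alone leaves no such trace. The real space $\ell_1([0,1])$ has the SCP, witnessed by restrictions to countable sets of coordinates, but its dual ball is the cube $[-1,1]^{[0,1]}$, which is not metrizable and in which the rational step functions with rational jump points form a countable dense set.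

In the converse direction, it is known that for a compact line $K$ (a linearly ordered compact space) the controlled SCP of $C(K)$, the SCP of $C(K)$ and the $\aleph_0$-monolithicity of $K$ are equivalent. Since $p\mapsto\delta_p$ embeds $K$ in $B_{C(K)^*}$ as a closed subspace, an $\aleph_0$-monolithic dual ball does imply the controlled SCP within this class of spaces. The following question is posed in \cite{KK}.

\medskip
\noindent\textbf{Question.} \emph{Let $E$ be a Banach space such that $B_{E^*}$ is $\aleph_0$-monolithic. Does $E$ have the SCP? Does it have the controlled SCP?}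
\medskip

A second reason to expect a positive answer is that monolithicity is equivalent to a property that reads much like the controlled SCP.

\begin{theorem}\label{thm:char}
For a Banach space $E$ the following are equivalent.
\begin{enumerate}
\item[(i)] $B_{E^*}$ is $\aleph_0$-monolithic.
\item[(ii)] For all countable $S\subseteq E$ and $A\subseteq E^*$ there are a separable Banach space $W$ and an operator $Q:E\to W$ such that $\|Q\|\le1$, $Q$ is isometric on $\overline{\operatorname{span}}\,S$, and $A\cap B_{E^*}\subseteq Q^*(B_{W^*})$.
\end{enumerate}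
Consequently, if $B_{E^*}$ is $\aleph_0$-monolithic, then every subspace of $E$ isomorphic to $c_0$ is complemented in $E$.
\end{theorem}

The difference between (ii) and the controlled SCP is that $W$ lies outside $E$. To obtain a projection one has to map $W$ back into $E$. When $S$ spans a copy of $c_0$, Sobczyk's theorem provides the way back. In general there is none, and both parts of the question have a negative answer, in ZFC.

\begin{theorem}\label{thm:main}
There are a compact scattered $\aleph_0$-monolithic space $K$ of weight $\aleph_1$ and a countable set $S\subseteq C(K)$ such that, with $E=C(K)$,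
\begin{enumerate}
\item[(a)] $B_{E^*}$ is $\aleph_0$-monolithic;
\item[(b)] no operator $T:E\to E$ with separable range satisfies $Tf=f$ for all $f\in S$.
\end{enumerate}
In particular, $E$ has neither the SCP nor the controlled SCP.
\end{theorem}

The space $E$ has density $\aleph_1$, the least possible for such an example. Statement (b) does not assume $T^2=T$. This stronger form is the one that admits an inductive proof: the operators that a projection induces on the building blocks of $K$ need not be projections, but they keep a separable range and still fix the relevant functions. The failure of the SCP comes only from the blow-up of constants.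

\begin{theorem}\label{thm:sharp}
There are compact scattered $\aleph_0$-monolithic spaces $K_n$ $(n\ge0)$ such that each $C(K_n)$ has the controlled SCP, with projections of norm at most $2n+1$, and the least $\lambda$ such that every countable $S\subseteq C(K_n)$ lies in the range of a projection of norm at most $\lambda$ with separable range is exactly $n+1$. The space $K$ of Theorem~\ref{thm:main} is the one-point compactification of $\bigsqcup_{n\ge1}K_n$.
\end{theorem}

The spaces $K_n$ arise by iterating one operation $H\mapsto\Phi(H)$. The space $\Phi(H)$ consists of clopen blocks $D_0,D_1,\dots$, each a product of $H$ with an auxiliary space, which accumulate at a set $Y$ made of two copies of the ordinal interval $[0,\omega_1]$ glued at their top point $t$; even blocks accumulate at one copy and odd blocks at the other. Two features work against each other. An operator with separable range cannot tell the two copies apart near $t$, whereas countably many measures on a scattered space live on a countable set, and in $\Phi(H)$ the even and the odd part of a countable set in the blocks are separated by disjoint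 clopen sets. Reconciling the two costs one unit of norm.

Section~\ref{sec:facts} recalls the standard facts that we use, and Section~\ref{sec:mono} proves Theorem~\ref{thm:char}. Sections~\ref{sec:blocks} and~\ref{sec:phi} construct $\Phi(H)$, and Section~\ref{sec:first} works out the case where $H$ is a point. The lower bound and Theorem~\ref{thm:main} are proved in Section~\ref{sec:lower}, the upper bounds in Section~\ref{sec:upper}.

\section{Conventions and standard facts}\label{sec:facts}

Compact means compact Hausdorff. An ordinal is the set of smaller ordinals, $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the first uncountable ordinal; every countable subset of $\omega_1$ is bounded. ``For almost all $m$'' means for all but finitely many $m\in\omega$, and $i(m)\in\{0,1\}$ is the parity of $m$. The \emph{weight} of a space is the least cardinality of a base.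

A space is \emph{scattered} if every nonempty subset $A$ has a point that is isolated in $A$. Topological sums of scattered spaces are scattered. If $D$ is open in $K$ and both $D$ and $K\setminus D$ are scattered, then so is $K$: an isolated point of $A\cap D$ is isolated in $A$, and if $A\cap D=\emptyset$ then $A\subseteq K\setminus D$. A product $H\times Z$ of scattered spaces is scattered: if $z$ is isolated in the projection of $A$ to $Z$ and $h$ is isolated in $\{h':(h',z)\in A\}$, then $(h,z)$ is isolated in $A$.

For compact $K$ we identify $C(K)^*$ with the space of regular Borel measures under the total variation norm, so that $\mu(L)=\mu(1_L)$ for clopen $L$, and $\|\mu\|=|\mu|(A)+|\mu|(K\setminus A)$ for Borel $A$. For an operator $T$ on $C(K)$ we have $(T^*\delta_p)(f)=Tf(p)$, hence $\|T\|=\sup_{p\in K}\|T^*\delta_p\|$.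

\begin{enumerate}
\item[(F1)] (Rudin's theorem \cite{Rudin}.) Every regular Borel measure on a compact scattered space has the form $\sum_{p\in C}a_p\delta_p$ with $C$ countable and $\sum|a_p|<\infty$. We say that $C$ \emph{carries} the measure. Countably many measures are carried by one countable set.
\item[(F2)] A \emph{network} of a space is a family of subsets such that every open set is a union of members of the family. A compact space with a countable network is metrizable \cite[3.1.19]{Eng}. Hence a compact space that is a countable union of compact metrizable subspaces is metrizable (the union of countable bases of the subspaces is a network); in particular, a countable compact space is metrizable. Likewise, a Hausdorff continuous image of a compact metrizable space is metrizable (the images of the basic sets form a network).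
\item[(F3)] For infinite compact $K$ the density of $C(K)$ equals the weight of $K$; in particular $C(K)$ is separable if $K$ is metrizable. If $W$ is a separable Banach space, then $B_{W^*}$ is metrizable.
\item[(F4)] (Sobczyk's theorem.) A subspace isomorphic to $c_0$ of a separable Banach space is complemented.
\item[(F5)] If $(p_\nu)$ is a net in a compact space $K$ and $g\in C(K)$ has the same value $c$ at all cluster points of $(p_\nu)$, then $g(p_\nu)\to c$. Otherwise a subnet stays in a closed set $\{|g-c|\ge\varepsilon\}$ and has a cluster point there.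
\item[(F6)] In the one-point compactification of a sum $\bigsqcup_mA_m$ of compact spaces, each $A_m$ is clopen and the complements of finite unions of the $A_m$ form a base at $\infty$. If all $A_m$ have weight at most $\aleph_1$, so has the compactification.
\end{enumerate}

\section{What monolithicity gives}\label{sec:mono}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(i)$\Rightarrow$(ii). Fix a countable dense subset $S_0$ of $\overline{\operatorname{span}}\,S$, and for each $e\in S_0$ a functional $\varphi_e\in B_{E^*}$ with $\varphi_e(e)=\|e\|$. Let $A_0=(A\cap B_{E^*})\cup\{\varphi_e:e\in S_0\}\cup\{0\}$ and let $M$ be the weak$^*$ closure of $A_0$. By (i), $M$ is compact metrizable, so $W=C(M)$ is separable. Define $Q:E\to W$ by $(Qe)(\varphi)=\varphi(e)$. Then $\|Q\|\le1$, and $\|Qe\|=\|e\|$ holds on $S_0$, hence on its closure. For $\tau\in A_0$ we have $(Q^*\delta_\tau)(e)=(Qe)(\tau)=\tau(e)$, so $\tau=Q^*\delta_\tau\in Q^*(B_{W^*})$.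

(ii)$\Rightarrow$(i). Let $A\subseteq B_{E^*}$ be countable and take $W$ and $Q$ from (ii). The set $Q^*(B_{W^*})$ is a weak$^*$ continuous image of the compact metrizable space $B_{W^*}$, so it is compact and, by (F2), metrizable. It contains $A$, hence the closure of $A$.

For the last statement let $X\subseteq E$ be isomorphic to $c_0$, let $S$ be countable and dense in $X$, and take $W$ and $Q$ from (ii). Then $Q|_X$ is an isometry onto a copy $Q(X)$ of $c_0$ in the separable space $W$. By (F4) there is a projection $\Pi$ of $W$ onto $Q(X)$, and $(Q|_X)^{-1}\Pi Q$ is a projection of $E$ onto $X$.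
\end{proof}

We look for a counterexample among spaces $C(K)$ with $K$ scattered, because for these the hypothesis on the dual ball reduces to a hypothesis on $K$.

\begin{lemma}\label{lem:ball}
If $K$ is compact, scattered and $\aleph_0$-monolithic, then $B_{C(K)^*}$ is $\aleph_0$-monolithic.
\end{lemma}

\begin{proof}
Let $A\subseteq B_{C(K)^*}$ be countable. By (F1) a nonempty countable set $C$ carries all $\mu\in A$. The closure $G$ of $C$ is metrizable, so $C(G)$ is separable. Let $Q:C(K)\to C(G)$ be the restriction operator. If $\mu=\sum_{p\in C}a_p\delta_p\in A$, the same series defines $\mu'\in C(G)^*$ with $\|\mu'\|=\sum|a_p|=\|\mu\|\le1$ and $Q^*\mu'=\mu$. Thus $A\subseteq Q^*(B_{C(G)^*})$, and this set is weak$^*$ compact and metrizable by (F3) and (F2).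
\end{proof}

\section{Finite sets that increase modulo finitely many indices}\label{sec:blocks}

The blocks will be built from compact scattered spaces $Z_m$ with \emph{nonempty} clopen subsets $U_{\alpha,m}$ $(\alpha<\omega_1)$, to be thought of as the parts of $Z_m$ that lie beyond level $\alpha$. We want these parts to shrink as $\alpha$ grows, and we want every sequence of points $w_m\in Z_m$ to be left behind: for some $\alpha$, $w_m\notin U_{\alpha,m}$ for almost all $m$. The two wishes conflict if the shrinking is literal. If $U_{\beta,m}\subseteq U_{\alpha,m}$ for all $\alpha<\beta$ and all $m$, compactness gives points $w_m\in\bigcap_\alpha U_{\alpha,m}$, and these are never left behind. So for $\alpha<\beta$ the inclusion may be required only for almost all $m$. The following lemma supplies the combinatorial skeleton.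

\begin{lemma}\label{lem:F}
There are finite sets $F_{\alpha,m}\subseteq\alpha$ $(\alpha<\omega_1,\ m<\omega)$ with $|F_{\alpha,m}|\le m$ such that
\begin{enumerate}
\item[(a)] if $\alpha<\beta$, then $F_{\alpha,m}\subseteq F_{\beta,m}$ for almost all $m$;
\item[(b)] if $\gamma<\alpha$, then $\gamma\in F_{\alpha,m}$ for almost all $m$.
\end{enumerate}
\end{lemma}

The bound on $|F_{\alpha,m}|$ has to grow with $m$, since by (b) any $k$ elements of $\alpha$ lie in $F_{\alpha,m}$ for almost all $m$. The difficulty is to avoid filling the sets up. The recursion below gives $F_{k,m}=\{0,\dots,\min(k,m)-1\}$ for finite $k$. The choice $F_{\omega,m}=\{0,\dots,m-1\}$ would leave no room to add the element $\omega$ at the next step, while $F_{\omega,m}=\{0,\dots,\lfloor m/2\rfloor-1\}$ does. We therefore keep the free room unbounded.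

\begin{proof}
We construct the sets by recursion on $\alpha$, maintaining (a), the bound $|F_{\alpha,m}|\le m$, and
\begin{enumerate}
\item[(c)] $m-|F_{\alpha,m}|\to\infty$ as $m\to\infty$.
\end{enumerate}
Put $F_{0,m}=\emptyset$. Put $F_{\alpha+1,m}=F_{\alpha,m}\cup\{\alpha\}$ if $|F_{\alpha,m}|<m$, and $F_{\alpha+1,m}=F_{\alpha,m}$ otherwise. Since $F_{\alpha,m}\subseteq F_{\alpha+1,m}$ and at most one element is added, (a) and (c) persist; by (c), the first case occurs for almost all $m$.

Let $\beta$ be a limit ordinal and $\alpha_0<\alpha_1<\cdots$ a sequence cofinal in $\beta$. By (a) and (c) below $\beta$ there are $m_0<m_1<\cdots$ such that $F_{\alpha_0,m}\subseteq\dots\subseteq F_{\alpha_n,m}$ and $|F_{\alpha_n,m}|\le m-n$ for all $m\ge m_n$. Put $F_{\beta,m}=F_{\alpha_n,m}$ for $m_n\le m<m_{n+1}$, and $F_{\beta,m}=\emptyset$ for $m<m_0$. If $m\ge m_n$, then $m_k\le m<m_{k+1}$ for some $k\ge n$, so $F_{\alpha_n,m}\subseteq F_{\alpha_k,m}=F_{\beta,m}$ and $m-|F_{\beta,m}|\ge k\ge n$. This gives (c) for $\beta$. It also gives (a): for $\alpha<\beta$ take $n$ with $\alpha<\alpha_n$; then $F_{\alpha,m}\subseteq F_{\alpha_n,m}\subseteq F_{\beta,m}$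 for almost all $m$.

Finally, if $\gamma<\alpha$, then $\gamma\in F_{\gamma+1,m}\subseteq F_{\alpha,m}$ for almost all $m$, which is (b).
\end{proof}

Fix such sets. Identifying subsets of $\omega_1$ with points of $\{0,1\}^{\omega_1}$, put
\[
Z_m=\{x\subseteq\omega_1:|x|\le m\},\qquad [\gamma]^{\le m}=\{x\in Z_m:x\subseteq\gamma\},\qquad U_{\alpha,m}=\{x\in Z_m:F_{\alpha,m}\subseteq x\}.
\]
For instance, $Z_0=\{\emptyset\}$, and $Z_1$ is the one-point compactification of the discrete set of singletons $\{\xi\}$, $\xi<\omega_1$, with $\emptyset$ as the point at infinity.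

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(a)] $Z_m$ is compact, scattered and of weight at most $\aleph_1$. For $\gamma<\omega_1$ the set $[\gamma]^{\le m}$ is countable, compact and metrizable, and $x\mapsto x\cap\gamma$ is a continuous map of $Z_m$ onto $[\gamma]^{\le m}$.
\item[(b)] $U_{\alpha,m}$ is clopen in $Z_m$ and contains the point $F_{\alpha,m}$.
\item[(c)] If $\alpha<\beta$, then $U_{\beta,m}\subseteq U_{\alpha,m}$ for almost all $m$.
\item[(d)] For every $\gamma<\omega_1$ we have $[\gamma]^{\le m}\cap U_{\gamma+1,m}=\emptyset$ for almost all $m$.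
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $|x|>m$ and $J\subseteq x$ has $m+1$ elements, then $\{y:J\subseteq y\}$ is an open neighborhood of $x$ that misses $Z_m$; so $Z_m$ is closed in the cube. If $\emptyset\ne A\subseteq Z_m$ and $x\in A$ has maximal cardinality, then $\{y\in A:x\subseteq y\}=\{x\}$ is open in $A$. The set $[\gamma]^{\le m}$ is countable and is defined by the vanishing of the coordinates $\xi\ge\gamma$, so it is closed, and metrizable by (F2). Each coordinate of $x\cap\gamma$ is a coordinate of $x$ or is $0$. (b) The condition $F_{\alpha,m}\subseteq x$ involves finitely many coordinates, and $F_{\alpha,m}\in Z_m$ because $|F_{\alpha,m}|\le m$. (c) is Lemma~\ref{lem:F}(a). (d) For almost all $m$ we have $\gamma\in F_{\gamma+1,m}$, while $\gamma\notin x$ for $x\subseteq\gamma$.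
\end{proof}

\section{The space $\Phi(H)$}\label{sec:phi}

Let $H\ne\emptyset$ be a compact scattered $\aleph_0$-monolithic space. Put
\[
D_m=\{m\}\times H\times Z_m,\qquad D=\bigsqcup_{m<\omega}D_m,
\]
and let $D^*=D\cup\{\infty\}$ be the one-point compactification of $D$. For $i\in\{0,1\}$ and $\alpha<\omega_1$ let
\[
V^i_\alpha=\{(m,h,x)\in D:\ i(m)=i,\ x\notin U_{\alpha,m}\}.
\]
These sets are clopen in $D$; we have $V^0_\alpha\cap V^1_\beta=\emptyset$ for all $\alpha,\beta$; and by Lemma~\ref{lem:Z}(c), for $\alpha<\beta$ the set $V^i_\alpha\setminus V^i_\beta$ meets only finitely many blocks $D_m$.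

We want a compactification of $D$ to which the indicator functions of all $D_m$ and all $V^i_\alpha$ extend continuously, and we obtain it by using these indicators as coordinates. The relations just listed restrict the possible coordinates at infinity. Let $Y$ be the set of all $y\in\{0,1\}^{2\times\omega_1}$ such that $y(i,\alpha)\le y(i,\beta)$ whenever $\alpha<\beta$, and $y(0,\alpha)\,y(1,\beta)=0$ for all $\alpha,\beta$. Each condition involves two coordinates, so $Y$ is closed. Let $t=0$, and let $r^i_\alpha$ be the point with $r^i_\alpha(j,\beta)=1$ exactly when $j=i$ and $\beta\ge\alpha$. If $y\in Y$ has some coordinate $(i,\beta)$ equal to $1$, the two conditions determine $y$: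
\begin{equation}\label{eq:ident}
y=r^i_\alpha,\quad\text{where $\alpha$ is the least ordinal with } y(i,\alpha)=1 .
\end{equation}
Thus $Y=\{t\}\cup\{r^i_\alpha:i<2,\ \alpha<\omega_1\}$. For each $i$ the map $\alpha\mapsto r^i_\alpha$, $\omega_1\mapsto t$ is a homeomorphism of $[0,\omega_1]$ onto its image, because its coordinates are $0$ or indicators of the clopen intervals $[0,\beta]$. So $Y$ consists of two \emph{arms} $[0,\omega_1]$ glued at $t$.

Map $D$ into $D^*\times\{0,1\}^{2\times\omega_1}$ by $d\mapsto\bigl(d,(1_{V^i_\alpha}(d))_{i,\alpha}\bigr)$. This is a homeomorphic embedding, since the $V^i_\alpha$ are clopen and the first coordinate inverts the map. Identify $D$ with its image and $Y$ with $\{\infty\}\times Y$, and define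
\[
\Phi(H)=D\cup Y .
\]
In this section $K=\Phi(H)$. For $\alpha<\omega_1$ let $L^i_\alpha$ be the set of points of $K$ whose coordinate $(i,\alpha)$ equals $1$, and let $O_\alpha=K\setminus(L^0_\alpha\cup L^1_\alpha)$. These sets are clopen in $K$, and
\begin{equation}\label{eq:LO}
\begin{gathered}
L^i_\alpha=V^i_\alpha\cup\{r^i_\beta:\beta\le\alpha\},\qquad L^0_\alpha\cap L^1_\alpha=\emptyset,\\
O_\alpha\cap D_m=\{m\}\times H\times U_{\alpha,m},\qquad O_\alpha\cap Y=\{t\}\cup\{r^i_\beta:i<2,\ \beta>\alpha\}.
\end{gathered}
\end{equation}
We call $O_\alpha\cap Y$ the \emph{tail} of $Y$ beyond $\alpha$; see Figure~\ref{fig:phi}. Since $D=K\cap(D\times\{0,1\}^{2\times\omega_1})$, the set $D$ is open in $K$, and by (F6) each $D_m$ is clopen in $K$. Consequently, if a net in $D$ eventually leaves each $D_m$, then all its cluster points in $K$ lie in $Y$; and a net converging to a point of $Y$ eventually leaves each $D_m$.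

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (-5,3) -- (5,3);
\draw[line width=2.5pt,gray] (-2,3) -- (2,3);
\fill (0,3) circle (2.5pt) node[above] {$t$};
\fill (-5,3) circle (1.5pt) node[above] {$r^0_0$};
\fill (5,3) circle (1.5pt) node[above] {$r^1_0$};
\fill (-2.3,3) circle (1.5pt) node[above] {$r^0_\alpha$};
\fill (2.3,3) circle (1.5pt) node[above] {$r^1_\alpha$};
\node[right] at (5.1,3) {$Y$};
\fill[gray!40] (-2,0) rectangle (-0.4,0.4) (-2,0.8) rectangle (-0.4,1.2) (-2,1.6) rectangle (-0.4,2);
\fill[gray!40] (0.4,0) rectangle (2,0.4) (0.4,0.8) rectangle (2,1.2) (0.4,1.6) rectangle (2,2);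
\draw (-5,0) rectangle (-0.4,0.4) (-5,0.8) rectangle (-0.4,1.2) (-5,1.6) rectangle (-0.4,2);
\draw (0.4,0) rectangle (5,0.4) (0.4,0.8) rectangle (5,1.2) (0.4,1.6) rectangle (5,2);
\node[left] at (-5,0.2) {$D_0$}; \node[left] at (-5,1) {$D_2$}; \node[left] at (-5,1.8) {$D_4$};
\node[right] at (5,0.2) {$D_1$}; \node[right] at (5,1) {$D_3$}; \node[right] at (5,1.8) {$D_5$};
\node at (-3.5,2.55) {$\vdots$}; \node at (3.5,2.55) {$\vdots$};
\draw[dashed] (-2,-0.8) -- (-2,3.4) (2,-0.8) -- (2,3.4);
\node at (-3.5,-0.5) {$L^0_\alpha$}; \node at (0,-0.5) {$O_\alpha$}; \node at (3.5,-0.5) {$L^1_\alpha$};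
\end{tikzpicture}
\caption{A scheme of the compact space $\Phi(H)$. The clopen blocks $D_m$ accumulate at $Y$, two copies of $[0,\omega_1]$ glued at the top point $t$; even blocks accumulate at the left copy and odd blocks at the right copy. Each $\alpha<\omega_1$ cuts the space into three clopen sets $L^0_\alpha$, $O_\alpha$ (shaded) and $L^1_\alpha$. The shaded part of every block is nonempty; when $\alpha$ is increased it shrinks in all but finitely many blocks.}
\label{fig:phi}
\end{figure}

The next lemma says that countable sets in the blocks are captured by the outer parts $L^0$, $L^1$. It is responsible both for monolithicity and for the lower bound on norms.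

\begin{lemma}[Capture]\label{lem:capture}
Let $C\subseteq K$ be countable. For all sufficiently large $\gamma<\omega_1$ we have $x\subseteq\gamma$ whenever $(m,h,x)\in C$, and for each such $\gamma$ we have $C\cap D_m\subseteq L^{i(m)}_{\gamma+1}$ for almost all $m$.
\end{lemma}

\begin{proof}
The union of countably many finite subsets of $\omega_1$ is bounded. For such $\gamma$, Lemma~\ref{lem:Z}(d) shows that $x\notin U_{\gamma+1,m}$ whenever $(m,h,x)\in C$ and $m$ is large enough.
\end{proof}

\begin{proposition}\label{prop:phi}
$K=\Phi(H)$ is compact, scattered and $\aleph_0$-monolithic. If $H$ has weight at most $\aleph_1$, so has $K$.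
\end{proposition}

\begin{proof}
\emph{Compactness.} As $Y$ is closed in the product, it suffices to show that the limit $(e,y)$ of a convergent net $(d_\nu)$ in $D$ belongs to $K$. If $e\in D$, then $y(i,\alpha)=\lim1_{V^i_\alpha}(d_\nu)=1_{V^i_\alpha}(e)$, so $(e,y)$ is the point $e$ of $D$. Let $e=\infty$; then $d_\nu$ eventually leaves each $D_m$. If $\alpha<\beta$ and $y(i,\alpha)=1$, then eventually $d_\nu\in V^i_\alpha$ and $d_\nu$ is outside the finitely many blocks met by $V^i_\alpha\setminus V^i_\beta$, so $d_\nu\in V^i_\beta$ and $y(i,\beta)=1$. If $y(0,\alpha)=y(1,\beta)=1$, then eventually $d_\nu\in V^0_\alpha\cap V^1_\beta=\emptyset$, which is absurd. Hence $y\in Y$.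

\emph{Scatteredness.} The open set $D$ is a sum of products of scattered spaces. Let $\emptyset\ne A\subseteq Y$. If $A$ contains a point $r^i_\beta$, let $\alpha$ be least with $r^i_\alpha\in A$; then $L^i_\alpha\cap A=\{r^i_\alpha\}$. Otherwise $A=\{t\}$.

\emph{Monolithicity.} Let $C\subseteq K$ be countable. Take $\gamma$ as in Lemma~\ref{lem:capture}, so large that also $\beta\le\gamma$ whenever $r^i_\beta\in C$, and take $m_0$ with $C\cap D_m\subseteq L^{i(m)}_{\gamma+1}$ for $m\ge m_0$. Then $C$ lies in the closed set
\[
G_0=L^0_{\gamma+1}\cup L^1_{\gamma+1}\cup\{t\}\cup\bigcup_{m<m_0}D_m ,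
\]
whose trace on $Y$ is countable by \eqref{eq:LO}. Let $H_m$ be the closure of $\{h:(m,h,x)\in C\text{ for some }x\}$, which is metrizable because $H$ is $\aleph_0$-monolithic, and let $M_m=\{m\}\times H_m\times[\gamma]^{\le m}$, a compact metrizable set containing $C\cap D_m$. The set $\bigcup_m(D_m\setminus M_m)$ is open in $K$, so $G=G_0\setminus\bigcup_m(D_m\setminus M_m)$ is compact and contains $C$. It is the union of the compact metrizable sets $G\cap M_m$ and of the countably many points of $G_0\cap Y$. By (F2), $G$ is metrizable, and so is $\overline C\subseteq G$.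

\emph{Weight.} By (F6), $D^*$ has weight at most $\aleph_1$, and so has its product with $\{0,1\}^{2\times\omega_1}$.
\end{proof}

The counterpart of capture is that separable families of functions are blind beyond some level.

\begin{lemma}[Tails]\label{lem:tail}
\begin{enumerate}
\item[(a)] If $W\subseteq C(K)$ is separable, then for all sufficiently large $\alpha<\omega_1$ every $g\in W$ is constant on $O_\alpha\cap Y$.
\item[(b)] If $g\in C(K)$ is constant on $O_\alpha\cap Y$ and $z_m\in O_\alpha\cap D_m$ for all $m$, then $g(z_m)\to g(t)$.
\end{enumerate}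
\end{lemma}

\begin{proof}
(a) A neighborhood of $t$ contains all $y\in Y$ that vanish at certain finitely many coordinates $(i,\beta)$, hence it contains $O_\alpha\cap Y$ once $\alpha$ exceeds these $\beta$. Let $W_0$ be countable and dense in $W$, and let $\alpha$ be so large that $O_\alpha\cap Y$ lies in each of the countably many neighborhoods $\{|g-g(t)|<1/k\}$, $g\in W_0$, $k\ge1$. Then every $g\in W_0$ is constant on $O_\alpha\cap Y$, and this passes to uniform limits.

(b) All cluster points of $(z_m)$ lie in $Y$ and in the closed set $O_\alpha$; apply (F5).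
\end{proof}

For $g\in C(K)$ and $x\in Z_m$ let $g_{m,x}\in C(H)$ be the section $g_{m,x}(h)=g(m,h,x)$. The map $x\mapsto g_{m,x}$ from $Z_m$ to $C(H)$ is continuous: the open set $\{(h,x):|g(m,h,x)-g(m,h,x_0)|<\varepsilon\}$ contains $H\times\{x_0\}$, hence, $H$ being compact, $H\times U$ for a neighborhood $U$ of $x_0$. For $f\in C(H)$ let $f\otimes1_m\in C(K)$ be the function $(m,h,x)\mapsto f(h)$ on $D_m$, extended by $0$. In particular $1\otimes1_m=1_{D_m}$.

\section{The first step: a copy of $c$}\label{sec:first}

Let $H$ be a point and $K_1=\Phi(H)$, so that $D_m=\{m\}\times Z_m$. Let $X_1\subseteq C(K_1)$ consist of the functions that have a constant value $a_m$ on each $D_m$, with $(a_m)$ convergent, and the value $\lim a_m$ on $Y$. This is an isometric copy of the space $c$ of convergent sequences. How well can it be placed in a complemented separable subspace?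

\emph{Point evaluations fail.} The natural norm-one projection onto $X_1$ would pick points $w_m\in D_m$ and send $f$ to the function with $a_m=f(w_m)$. This requires $(f(w_m))$ to converge for every $f\in C(K_1)$. But Lemma~\ref{lem:capture} gives $\gamma$ with $w_m\in L^{i(m)}_{\gamma+1}$ for almost all $m$, and for $f=1_{L^0_{\gamma+1}}$ the sequence $(f(w_m))$ eventually alternates between $1$ and $0$.

\emph{A correction repairs this at the price of norm $2$.} Let $e_m=(m,\emptyset)$. We have $F_{0,m}=\emptyset$, and $F_{1,m}=\{0\}$ for almost all $m$, so $e_m\notin L^{i(m)}_0$ for all $m$ and $e_m\in L^{i(m)}_1$ for almost all $m$. By \eqref{eq:ident}, the only cluster point of the $e_m$ with $i(m)=i$ is $r^i_1$. Put $\kappa(f)=\frac12\bigl(f(r^0_1)+f(r^1_1)\bigr)$ and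
\[
a_m(f)=f(e_m)-f(r^{i(m)}_1)+\kappa(f).
\]
By (F5), $a_m(f)\to\kappa(f)$, so these numbers define an element $Pf$ of $X_1$. If $f\in X_1$, then $f$ is constant on $Y$, the correction $\kappa(f)-f(r^{i(m)}_1)$ vanishes, and $Pf=f$. The correction equals $\pm\frac12\bigl(f(r^1_1)-f(r^0_1)\bigr)$, so $P$ is a projection onto $X_1$ with $\|P\|\le2$.

\emph{Norm one is impossible, even with a larger separable range.} Suppose that $T$ has separable range, fixes $X_1$ pointwise, and $\|T\|=1$. Take $\alpha$ from Lemma~\ref{lem:tail}(a) for the range of $T$, and let $z_m=(m,F_{\alpha,m})\in O_\alpha\cap D_m$ and $\mu_m=T^*\delta_{z_m}$. By Lemma~\ref{lem:tail}(b), $\mu_m(f)=Tf(z_m)$ converges for every $f$. On the other hand, $\mu_m(D_m)=T1_{D_m}(z_m)=1\ge\|\mu_m\|$, so $\mu_m$ has no mass outside $D_m$. A countable set carries all $\mu_m$, and capture gives $\gamma$ such that $\mu_m(L^0_{\gamma+1})$ is $1$ for large even $m$ and $0$ for large odd $m$, a contradiction.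

To make $(\mu_m)$ converge, an operator must therefore place compensating mass outside $D_m$. The next section shows that, on average over the two parities, one full unit is needed, on top of whatever is already needed inside $D_m$. For $K_1$ this yields $\|T\|\ge2$.

\section{The lower bound and the counterexample}\label{sec:lower}

\begin{proposition}\label{prop:step}
Let $H\neq\emptyset$ be compact, scattered and $\aleph_0$-monolithic, let $1\in X\subseteq C(H)$, and let $\lambda$ be a real number such that every operator on $C(H)$ with separable range that fixes $X$ pointwise has norm at least $\lambda$. Let $K=\Phi(H)$, and let $T$ be an operator on $C(K)$ with separable range such that $T(f\otimes1_m)=f\otimes1_m$ for all $f\in X$, $m<\omega$. Then $\|T\|\ge\lambda+1$.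
\end{proposition}

\begin{proof}
For $p\in K$ put $\mu_p=T^*\delta_p$, so $\|\mu_p\|\le\|T\|$, and put $\sigma=\mu_t$. Since $T$ has separable range, Lemma~\ref{lem:tail}(a) gives $\alpha$ such that $Tf$ is constant on $O_\alpha\cap Y$ for every $f\in C(K)$.

\emph{Mass inside the blocks.} We need points of $O_\alpha\cap D_m$ whose measures have mass about $\lambda$ on $D_m$. Let $x_m=F_{\alpha,m}\in U_{\alpha,m}$ and define $T_m:C(H)\to C(H)$ by $T_mf=\bigl(T(f\otimes1_m)\bigr)_{m,x_m}$. The range of $T_m$ lies in the image of the range of $T$ under the operator $g\mapsto g_{m,x_m}$, so it is separable, and $T_mf=(f\otimes1_m)_{m,x_m}=f$ for $f\in X$. Hence $\|T_m\|\ge\lambda$, and there is $k_m\in H$ with $\|T_m^*\delta_{k_m}\|\ge\lambda-\frac1{m+1}$. Let $z_m=(m,k_m,x_m)$ and $\mu_m=\mu_{z_m}$. Since $(T_m^*\delta_{k_m})(f)=\mu_m(f\otimes1_m)$ has modulus at most $\|f\|\,|\mu_m|(D_m)$,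
\begin{equation}\label{eq:inside}
|\mu_m|(D_m)\ge\lambda-\tfrac1{m+1}.
\end{equation}

\emph{A common limit.} By \eqref{eq:LO}, $z_m\in O_\alpha\cap D_m$. Lemma~\ref{lem:tail}(b) gives $\mu_m(f)=Tf(z_m)\to Tf(t)=\sigma(f)$ for every $f\in C(K)$.

\emph{Mass outside the blocks.} As $K$ is scattered, a countable set $C$ carries all $\mu_m$. By Lemma~\ref{lem:capture} there are $\gamma$ and $m_0$ such that, with $L^i=L^i_{\gamma+1}$, we have $C\cap D_m\subseteq L^{i(m)}$ for $m\ge m_0$. Let $\nu_m$ be the restriction of $\mu_m$ to $D_m$ and $\rho_m=\mu_m-\nu_m$. Since $1\in X$, we have $\nu_m(D_m)=T1_{D_m}(z_m)=1$. Let $m\ge m_0$ and $i=i(m)$. The measure $\nu_m$ is carried by $C\cap D_m\subseteq L^i$, and $L^0\cap L^1=\emptyset$, so $\nu_m(L^i)=1$ and $\nu_m(L^{1-i})=0$. With \eqref{eq:inside},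
\[
\begin{aligned}
\|T\|\ge\|\nu_m\|+\|\rho_m\|&\ge\lambda-\tfrac1{m+1}+|\rho_m(L^i)|+|\rho_m(L^{1-i})|\\
&=\lambda-\tfrac1{m+1}+|\mu_m(L^i)-1|+|\mu_m(L^{1-i})| .
\end{aligned}
\]
The sets $L^0,L^1$ are clopen, so $\mu_m(L^j)\to a_j:=\sigma(L^j)$. Letting $m\to\infty$ through even and through odd values, we get
\[
\|T\|\ge\lambda+|a_0-1|+|a_1|,\qquad \|T\|\ge\lambda+|a_1-1|+|a_0| .
\]
Averaging and using $|a-1|+|a|\ge1$ for $a=a_0$ and $a=a_1$, we obtain $\|T\|\ge\lambda+\frac12(1+1)$.
\end{proof}

\begin{remark}
Each of the last two inequalities alone may give no gain: the first gives none when $\sigma$ is the point mass at a point of $L^0$. The gain comes from using one limit $\sigma$ for both parities, which is why $Y$ has two arms and why they share the point $t$. Separability of the range is used to find $\alpha$ and to apply the hypothesis to $T_m$; without it the identity is a counterexample as soon as $\lambda>0$.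
\end{remark}

We now iterate. Let $K_0$ be a one-point space and $K_{n+1}=\Phi(K_n)$. By Proposition~\ref{prop:phi}, all $K_n$ are compact, scattered, $\aleph_0$-monolithic and of weight at most $\aleph_1$. We need \emph{separable} subspaces $X_n\subseteq C(K_n)$ with $X_{n+1}\supseteq\{f\otimes1_m:f\in X_n,\ m<\omega\}$; they come from collapsing $K_n$ onto a countable space. Let $N_0=K_0$, $q_0=\mathrm{id}$, let $N_{n+1}$ be the one-point compactification of $\omega\times N_n$, and define $q_{n+1}:K_{n+1}\to N_{n+1}$ by $q_{n+1}(m,h,x)=(m,q_n(h))$ and $q_{n+1}(Y)=\{\infty\}$. By induction $q_{n+1}$ is continuous on $D$, and it is continuous at the points of $Y$ because the preimage of a basic neighborhood of $\infty$ is the complement of finitely many blocks. Put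
\[
X_n=\{g\circ q_n:g\in C(N_n)\}.
\]
Each $N_n$ is countable and compact, so $C(N_n)$ and $X_n$ are separable, and $1\in X_n$. If $f=g\circ q_n\in X_n$, then $f\otimes1_m=g'\circ q_{n+1}$, where $g'(m,u)=g(u)$ on the clopen set $\{m\}\times N_n$ and $g'=0$ elsewhere; so $f\otimes1_m\in X_{n+1}$. For $n=1$ we recover the space $X_1$ of Section~\ref{sec:first}.

\begin{corollary}\label{cor:lower}
If $T:C(K_n)\to C(K_n)$ has separable range and $Tf=f$ for all $f\in X_n$, then $\|T\|\ge n+1$.
\end{corollary}

\begin{proof}
For $n=0$ we have $X_0=C(K_0)$, so $T$ is the identity. The step from $n$ to $n+1$ is Proposition~\ref{prop:step} with $H=K_n$, $X=X_n$, $\lambda=n+1$.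
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ be the one-point compactification of $\bigsqcup_{n\ge1}K_n$ and $E=C(K)$. The space $K$ is scattered, being the union of an open scattered set and a point, and has weight at most $\aleph_1$ by (F6). If $C\subseteq K$ is countable, then $G=\{\infty\}\cup\bigcup_n\overline{C\cap K_n}$ contains $C$, is closed (its complement is a union of open subsets of the clopen sets $K_n$), and is a countable union of compact metrizable spaces. By (F2), $G$ is metrizable, so $K$ is $\aleph_0$-monolithic. Statement (a) now follows from Lemma~\ref{lem:ball}.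

For (b), let $\tilde f\in E$ denote the extension by $0$ of $f\in C(K_n)$, and let $S$ be the union over $n\ge1$ of countable dense subsets of $\{\tilde f:f\in X_n\}$. Suppose that $T:E\to E$ has separable range and fixes $S$ pointwise. By continuity $T\tilde f=\tilde f$ for all $f\in X_n$. The formula $T_nf=(T\tilde f)|_{K_n}$ defines an operator on $C(K_n)$ with separable range, $T_nf=f$ for $f\in X_n$, and $\|T_n\|\le\|T\|$. Corollary~\ref{cor:lower} gives $\|T\|\ge n+1$ for all $n$, which is impossible.

A projection with separable range containing $S$ would be such a $T$, so $E$ fails the SCP and therefore the controlled SCP. Finally, $E$ is not separable, since otherwise the identity would contradict (b); by (F3) the weight of $K$ is uncountable, hence equal to $\aleph_1$.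
\end{proof}

\section{Projections on $C(K_n)$ and sharp constants}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $n\ge0$ and let $S\subseteq C(K_n)$ and $A\subseteq C(K_n)^*$ be countable.
\begin{enumerate}
\item[(A)] There is a projection $P$ on $C(K_n)$ with separable range, $P1=1$, $S\subseteq\operatorname{im}P$ and $\|P\|\le n+1$.
\item[(B)] There is a projection $P$ on $C(K_n)$ with separable range, $P1=1$, $S\subseteq\operatorname{im}P$, $P^*\mu=\mu$ for all $\mu\in A$, and $\|P\|\le2n+1$.
\end{enumerate}
\end{proposition}

Theorem~\ref{thm:sharp} follows at once. Part (B) is the controlled SCP with constant $2n+1$, and part (A) shows that $\lambda=n+1$ is admissible. If $S$ is countable and dense in $X_n$, a projection with separable range containing $S$ fixes $X_n$ pointwise and has norm at least $n+1$ by Corollary~\ref{cor:lower}, so no smaller $\lambda$ is admissible. The space $K$ in the proof of Theorem~\ref{thm:main} is the one named in Theorem~\ref{thm:sharp}.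

The projection generalizes the one of Section~\ref{sec:first}. On a block, replace $x$ by $x\cap\gamma$ for a large countable $\gamma$ and apply a projection $P_H$ in the variable $h$. On the outer parts $L^i_\gamma$ this is compatible with the values of $f$ on $Y$. On $O_\gamma$ it is not: there the points $(m,h,x\cap\gamma)$ approach $r^{i(m)}_{\gamma+1}$, a different point for each parity, while we want functions in the range to be constant on the tail beyond $\gamma$. So on $O_\gamma$ we subtract $f(r^{i(m)}_{\gamma+1})$ and add a common value $\kappa(f)$. The average of the two values costs one unit of norm. If $\delta_t$ has to be fixed by $P^*$, then $\kappa(f)=f(t)$ is forced, and the estimate costs two units. The condition $P_H1=1$ lets constants pass through $P_H$.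

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
We use induction on $n$; for $n=0$ take the identity. Let the statement hold for $H=K_n$, let $K=K_{n+1}$, and let $S\subseteq C(K)$, $A\subseteq C(K)^*$ be countable. We may assume $1\in S$. We treat both cases together. In case (A) let $c=n+1$ and $C=\emptyset$; in case (B) let $c=2n+1$ and let $C\subseteq K$ be a countable set carrying all $\mu\in A$.

\medskip\noindent\emph{Step 1: the level $\gamma$.} Choose $\gamma_0<\omega_1$ with $x\subseteq\gamma_0$ for all $(m,h,x)\in C$, and then $\gamma$ with $\gamma_0<\gamma<\omega_1$ such that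
\begin{enumerate}
\item[(G1)] $f_{m,x}=f_{m,x\cap\gamma}$ for all $f\in S$, $m<\omega$, $x\in Z_m$;
\item[(G2)] every $f\in S$ is constant on $O_\gamma\cap Y$;
\item[(G3)] $\alpha\le\gamma$ whenever $r^i_\alpha\in C$.
\end{enumerate}
Each condition holds for all large $\gamma$. For (G2) this is Lemma~\ref{lem:tail}(a), and for (G3) it is countability of $C$. For (G1), fix $f$, $m$ and $k\ge1$. Cover $Z_m$ by finitely many basic open sets, each determined by finitely many coordinates, on which $x\mapsto f_{m,x}$ oscillates by less than $1/k$, and let $J_{f,m,k}$ be the finite set of coordinates involved. If $x,x'$ agree on $J_{f,m,k}$, they lie in a common member of the cover. So (G1) holds once $\gamma$ contains the countable set $\bigcup J_{f,m,k}$.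

For $\beta\le\gamma$ we have $F_{\beta,m}\subseteq\gamma$, so $x\in U_{\beta,m}$ if and only if $x\cap\gamma\in U_{\beta,m}$. Therefore
\begin{equation}\label{eq:coord}
\text{for $\beta\le\gamma$, the coordinate $(j,\beta)$ of $(m,h,x)$ depends only on $m$ and $x\cap\gamma$.}
\end{equation}
By Lemma~\ref{lem:F}(b) choose $m_1$ with $\gamma_0\in F_{\gamma,m}$ and $\gamma\in F_{\gamma+1,m}$ for all $m\ge m_1$. The region where the correction is applied is
\[
O'=\bigcup_{m\ge m_1}(O_\gamma\cap D_m)=\{(m,h,x):m\ge m_1,\ x\in U_{\gamma,m}\},
\]
a clopen subset of $D$; membership in $O'$ depends only on $m$ and $x\cap\gamma$. It misses $C$: if $(m,h,x)\in C$ and $m\ge m_1$, then $\gamma_0\in F_{\gamma,m}$ but $\gamma_0\notin x$. This is the reason for taking $\gamma>\gamma_0$. Let $s^i=r^i_{\gamma+1}\in O_\gamma\cap Y$.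

\medskip\noindent\emph{Step 2: behavior on $O'$.} For $f\in C(K)$ and $m\ge m_1$ put
\[
\varepsilon_m(f)=\sup\bigl\{\|f_{m,x\cap\gamma}-f(s^{i(m)})1\|:x\in U_{\gamma,m}\bigr\}.
\]
We claim that $\varepsilon_m(f)\to0$. Otherwise there are $\varepsilon>0$, a parity $i$ and, for infinitely many $m\ge m_1$ with $i(m)=i$, points $p_m=(m,h_m,x_m\cap\gamma)$ with $x_m\in U_{\gamma,m}$ and $|f(p_m)-f(s^i)|\ge\varepsilon$. By \eqref{eq:coord} the coordinate $(i,\gamma)$ of $p_m$ is $0$. The coordinate $(i,\gamma+1)$ is $1$, because $\gamma\in F_{\gamma+1,m}$ and $\gamma\notin x_m\cap\gamma$. A cluster point $y$ of $(p_m)$ lies in $Y$ and has $y(i,\gamma)=0$, $y(i,\gamma+1)=1$, so $y=s^i$ by monotonicity and \eqref{eq:ident}. This contradicts $|f(y)-f(s^i)|\ge\varepsilon$.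

\medskip\noindent\emph{Step 3: definition of $P$.} By the inductive hypothesis there is a projection $P_H$ on $C(H)$ with separable range $B$, $P_H1=1$ and $\|P_H\|\le c$, such that $B$ contains the countably many sections $f_{m,x}$ $(f\in S,\ m<\omega,\ x\in[\gamma]^{\le m})$ and $P_H^*\delta_h=\delta_h$ whenever $(m,h,x)\in C$ for some $m,x$. (In case (A) the last condition is void.) For $f\in C(K)$ put
\[
Rf(m,h,x)=\bigl(P_Hf_{m,x\cap\gamma}\bigr)(h)\qquad((m,h,x)\in D).
\]
The map $x\mapsto P_Hf_{m,x\cap\gamma}$ from $Z_m$ to $C(H)$ is continuous, so $Rf$ is continuous on $D$, and $|Rf|\le c\|f\|$. Let $\kappa(f)=\frac12\bigl(f(s^0)+f(s^1)\bigr)$ in case (A) and $\kappa(f)=f(t)$ in case (B), and define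
\[
Pf=\begin{cases}
Rf&\text{on }D\setminus O',\\
Rf-f(s^{i(m)})+\kappa(f)&\text{on }O'\cap D_m,\\
f&\text{on }Y\setminus O_\gamma=\{r^i_\alpha:i<2,\ \alpha\le\gamma\},\\
\kappa(f)&\text{on }Y\cap O_\gamma.
\end{cases}
\]

\medskip\noindent\emph{Step 4: $Pf$ is continuous.} On the open set $D$ this holds because each $O'\cap D_m$ is clopen.

Let $p\in Y\cap O_\gamma$. For $(m,h,x)\in O'$, using $P_H1=1$,
\[
|Pf(m,h,x)-\kappa(f)|=\bigl|P_H\bigl(f_{m,x\cap\gamma}-f(s^{i(m)})1\bigr)(h)\bigr|\le c\,\varepsilon_m(f).
\]
Given $\varepsilon>0$, take $M\ge m_1$ with $c\,\varepsilon_m(f)<\varepsilon$ for $m\ge M$. Then $|Pf-\kappa(f)|<\varepsilon$ on the clopen neighborhood $O_\gamma\setminus\bigcup_{m<M}D_m$ of $p$.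

Let $p=r^i_\alpha$ with $\alpha\le\gamma$, so that $L^i_\gamma$ is a clopen neighborhood of $p$. It suffices to show $Pf(p_\nu)\to f(p)$ for nets $p_\nu\to p$ in $L^i_\gamma$ that lie entirely in $Y$ or entirely in $D$, since every net has a subnet of one of these kinds. On $L^i_\gamma\cap Y$ we have $Pf=f$. Let $p_\nu=(m_\nu,h_\nu,x_\nu)\in L^i_\gamma\cap D$. Then $p_\nu\notin O'$, so $Pf(p_\nu)=Rf(p_\nu)$ and
\[
|Pf(p_\nu)-f(p)|\le c\,\|f_{m_\nu,x_\nu\cap\gamma}-f(p)1\|=c\,|f(p'_\nu)-f(p)|,
\]
where $p'_\nu=(m_\nu,h'_\nu,x_\nu\cap\gamma)$ and $h'_\nu\in H$ is a point at which the norm is attained. The point $p'_\nu$ lies in the same block as $p_\nu$ and, by \eqref{eq:coord}, has the same coordinates $(i,\beta)$ for $\beta\le\gamma$. So every cluster point $y$ of $(p'_\nu)$ lies in $Y$ and satisfies $y(i,\beta)=r^i_\alpha(i,\beta)$ for $\beta\le\gamma$. As $\alpha\le\gamma$, the least $\beta$ with $y(i,\beta)=1$ is $\alpha$, and $y=p$ by \eqref{eq:ident}. By (F5), $f(p'_\nu)\to f(p)$.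

\medskip\noindent\emph{Step 5: norm.} The map $P$ is linear, and $|Pf|\le\|f\|$ on $Y$. In case (A) the correction $\kappa(f)-f(s^i)=\frac12\bigl(f(s^{1-i})-f(s^i)\bigr)$ has modulus at most $\|f\|$, so $\|P\|\le c+1=(n+1)+1$. In case (B) it has modulus at most $2\|f\|$, so $\|P\|\le c+2=2(n+1)+1$.

\medskip\noindent\emph{Step 6: fixed functions.} Let $\mathcal W$ be the linear subspace of all $g\in C(K)$ such that $g$ is constant on $Y\cap O_\gamma$ and $g_{m,x}=g_{m,x\cap\gamma}\in B$ for all $m$ and $x\in Z_m$. If $g\in\mathcal W$, then $g(s^0)=g(s^1)=g(t)=\kappa(g)$, so the correction vanishes and $Pg=g$ on $Y$; moreover $(Rg)_{m,x}=P_Hg_{m,x\cap\gamma}=g_{m,x\cap\gamma}=g_{m,x}$. Hence $Pg=g$. By (G1), (G2) and the choice of $B$ we have $S\subseteq\mathcal W$; in particular $P1=1$. Also $\operatorname{im}P\subseteq\mathcal W$: for $g=Pf$, the section $g_{m,x}$ is $P_Hf_{m,x\cap\gamma}$ plus a constant that depends only on $m$ and $x\cap\gamma$, and $1\in B$. Therefore $P^2=P$ and $\operatorname{im}P=\mathcal W\supseteq S$.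

\medskip\noindent\emph{Step 7: $\mathcal W$ is separable.} First, $\{g|_Y:g\in\mathcal W\}$ is separable: such a function is given by a scalar and a continuous function on $Y\setminus O_\gamma$, a countable compact space. Second, $\{g|_{D_m}:g\in\mathcal W\}$ is separable. Indeed, sending $g|_{D_m}$ to the map $x\mapsto g_{m,x}$ on $[\gamma]^{\le m}$ is an isometry into the space of continuous maps $[\gamma]^{\le m}\to B$. This space is separable: $[\gamma]^{\le m}$ is compact with a countable base of clopen sets, so it has countably many finite clopen partitions, and the maps constant on the pieces of such a partition with values in a countable dense subset of $B$ are dense.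

Choose a countable $\mathcal W_0\subseteq\mathcal W$ whose restrictions to $Y$ and to each $D_m$ are dense in these sets. Let $g\in\mathcal W$ and $\varepsilon>0$. Take $w\in\mathcal W_0$ with $|g-w|<\varepsilon$ on $Y$. The compact set $\{|g-w|\ge\varepsilon\}$ misses $Y$, so it lies in $\bigcup_{m<M}D_m$ for some $M$. For $m<M$ take $w_m\in\mathcal W_0$ with $|(g-w)-w_m|<\varepsilon$ on $D_m$. Then $\bigl\|g-w-\sum_{m<M}w_m1_{D_m}\bigr\|\le\varepsilon$. Thus $\mathcal W$ lies in the closure of a countable subset of $C(K)$ and is separable.

\medskip\noindent\emph{Step 8: fixed measures in case (B).} We show $Pf(p)=f(p)$ for $p\in C$ and $f\in C(K)$. If $p=r^i_\alpha$, then $\alpha\le\gamma$ by (G3), and $Pf(p)=f(p)$ by definition. If $p=t$, then $Pf(t)=\kappa(f)=f(t)$. If $p=(m,h,x)$, then $p\notin O'$ and $x\cap\gamma=x$, so $Pf(p)=(P_Hf_{m,x})(h)=(P_H^*\delta_h)(f_{m,x})=f(m,h,x)$. Hence $P^*\delta_p=\delta_p$ for $p\in C$. Each $\mu\in A$ is a norm-convergent series $\sum_{p\in C}a_p\delta_p$, so $P^*\mu=\mu$.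
\end{proof}

\begin{thebibliography}{9}

\bibitem{Eng} Engelking, \emph{General Topology}.

\bibitem{KK} Wieslaw Kubi\'s, Ondrej Kalenda, \emph{Complementation in Spaces of Continuous Functions on Compact Lines}, arXiv:1105.4262 (2011).

\bibitem{Rudin} Rudin (1957).

\end{thebibliography}
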